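# Log-plurigenera and quasi-Albanese maps: a twisted product that defeats every fixed $k$

## Four theorems relating $\overline P_m(V)$ to the quasi-Albanese map

Varieties are irreducible and defined over $\mathbb C$, and $V$ is a smooth quasi-projective variety. We write $\overline P_m(V)$, $\overline\kappa(V)$, $\overline q(V)$ for its log-plurigenera, log-Kodaira dimension and log-irregularity, and $a_V\colon V\to A(V)$ for its quasi-Albanese morphism; all are defined in the next section. The main theorem is the following.

**Theorem A.** For every $r\ge 3$ there is a smooth quasi-projective variety $V_r$ with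
$$\dim V_r=\overline q(V_r)=r(r-2)-1,$$
such that $\overline P_m(V_r)=1$ for $1\le m<r$, $\overline P_m(V_r)\ge 2$ for $m\ge r$, and $a_{V_r}$ is not dominant. Moreover, for any abelian variety $B$, the product $V_r\times B$ has the same log-plurigenera, satisfies $\overline q=\dim$, and has non-dominant quasi-Albanese morphism.

It answers, negatively, the following conjecture, which comes from Margarida Mendes Lopes, Rita Pardini and Sofia Tirabassi, "Effective characterization of quasi-abelian surfaces", arXiv:2206.05464 (2022).

**Conjecture (false by Theorem A).** There is a positive integer $k$, the same for all dimensions, such that for every smooth quasi-projective $V$ with $\overline q(V)=\dim V$ the equalities $\overline P_1(V)=\overline P_k(V)=1$ imply that $a_V$ is birational (and that there are a nonempty open $V^0\subseteq V$ and a closed $W\subseteq A(V)$ of codimension $>1$ such that $a_V|_{V^0}\colon V^0\to A(V)\setminus W$ is proper).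

Indeed, given $k$, take $r=\max(k+1,3)$. Then $V_r$ satisfies $\overline P_1=\dots=\overline P_k=1$ and $\overline q=\dim$, and $a_{V_r}$ is not even dominant. The last sentence of Theorem A says that assuming $q(V)>0$ does not help.

Three companions say what survives.

**Theorem B.** Let $\overline q(V)=\dim V$. The following are equivalent: (i) $a_V$ is birational and there are $V^0,W$ as in the Conjecture; (ii) $\overline\kappa(V)=0$; (iii) $\overline P_m(V)=1$ for all $m\ge1$; (iv) $\overline P_m(V)=1$ for infinitely many $m$. Consequently, for a set $S$ of positive integers, the implication "$\overline q(V)=\dim V$ and $\overline P_m(V)=1$ for all $m\in S$ imply $a_V$ birational", for all $V$ of all dimensions, holds if and only if $S$ is infinite. The same is true with the properness clause added.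

**Theorem C.** If $\overline q(V)=\dim V=n$, $\overline P_1(V)=1$ and $\overline P_m(V)=1$ for some $m\ge n+2$, then $a_V$ is dominant.

**Theorem D.** Let $K(n)$ be the least $k$ such that $\overline q(V)=\dim V=n$ and $\overline P_1(V)=\overline P_k(V)=1$ imply $a_V$ dominant. Then $K(n)\le n+2$; $K(n)\ge n+1$ for $n=2,3,5$; and $K(n)>k$ whenever $k\ge 2$ and $n\ge k(2+\lceil\log_2\log_2 k\rceil)+1$.

These notes do not settle whether, in a fixed dimension $n\ge3$, dominance can be upgraded to birationality using one $k=k(n)$. The disproof (Theorem A) needs only the sections up to and including the one on Fermat hypersurfaces.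

## Log forms, log-plurigenera, semiabelian varieties

By Hironaka we may write $V=X\setminus D$ with $X$ smooth projective and $D$ a reduced divisor with simple normal crossings (snc). If $D=\{x_1\cdots x_k=0\}$ in local coordinates, $\Omega^1_X(\log D)$ is the locally free sheaf with basis $dx_1/x_1,\dots,dx_k/x_k,dx_{k+1},\dots,dx_n$. Its top exterior power is $\mathcal O_X(K_X+D)$.

**Definition.** $\overline P_m(V)=h^0(X,m(K_X+D))$ for $m\ge 1$; $\overline\kappa(V)=\kappa(X,K_X+D)$; $\overline q(V)=h^0(X,\Omega^1_X(\log D))$; $q(V)=h^0(X,\Omega_X^1)$. We also put $L_m(V)=H^0(X,m(K_X+D))$, viewed inside $H^0(V,mK_V)$.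

For example, $\mathbb G_m=\mathbb P^1\setminus\{0,\infty\}$ has the log form $dt/t$, which generates $K+D\sim0$. So $\overline P_m(\mathbb G_m)=1$ for all $m$ and $\overline q(\mathbb G_m)=1$.

Two facts will be used all the time.

(F1) Let $p\colon X'\to X$ be a morphism and $D'$ an snc divisor on the smooth variety $X'$ with $p^{-1}(D)\subset D'$. Then log forms pull back to log forms: a local equation $x_i$ of a component of $D$ pulls back to a unit times a monomial in local equations of $D'$, so $dx_i/x_i$ pulls back to a combination of logarithmic differentials plus a regular form.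

(F2) Let $p\colon X'\to X$ be birational, with $X'$ smooth projective and $D'=p^{-1}(D)_{red}$ snc. By (F1) there is an injection $p^*\mathcal O(K_X+D)\to\mathcal O(K_{X'}+D')$, which is an isomorphism off the exceptional locus. So $K_{X'}+D'=p^*(K_X+D)+\mathrm{Ex}$ with $\mathrm{Ex}\ge0$ exceptional. For every effective $p$-exceptional divisor $E$,
$$H^0(X',m(K_{X'}+D')+E)=p^*H^0(X,m(K_X+D)).\tag{1}$$
The inclusion "$\supseteq$" is pullback. For "$\subseteq$", a section on the left is, off a closed subset of $X$ of codimension $\ge2$, a regular section of $m(K_X+D)$, and it extends over that subset.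

Two compactifications of $V$ are dominated by a third one that is an isomorphism over $V$, so (F2) shows that $L_m(V)$ does not depend on $X$. The same argument applies to log $1$-forms. In particular automorphisms of $V$ act on $L_m(V)$ and on log $1$-forms. For $V^0\subset V$ open, restriction $L_m(V)\to L_m(V^0)$ is injective. Finally, if $\overline P_1(V)\ge1$, then $\overline P_m(V)$ is nondecreasing in $m$: multiply by a nonzero section of $K_X+D$.

A semiabelian (quasi-abelian) variety is an extension of an abelian variety by a torus $\mathbb G_m^t$; abelian varieties and $\mathbb G_m^n$ are the two extreme examples. We use the standard facts, due to Iitaka, on the quasi-Albanese morphism: $A(V)$ is semiabelian, $\dim A(V)=\overline q(V)$, and $a_V^*$ maps the invariant $1$-forms of $A(V)$ isomorphically onto $H^0(X,\Omega^1_X(\log D))$. We recall also that $A(V)$ is an extension of the Albanese variety of $X$ by a torus of dimension $\overline q(V)-q(V)$.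

Now we can read the Conjecture. If $\overline q(V)=\dim V$, source and target of $a_V$ have the same dimension, and one asks whether two numbers, $\overline P_1$ and $\overline P_k$, can force $a_V$ to be birational. In the compact case the answer is yes with $k=2$, by Chen and Hacon: the Albanese map of a smooth projective $X$ is surjective and birational if and only if $q(X)=\dim X$ and $P_1(X)=P_2(X)=1$. For open surfaces with $\overline q=2$ it is known that $a_V$ is birational, with a properness statement as in the Conjecture, if $\overline P_1=\overline P_2=1$ and $q>0$, or if $\overline P_1=\overline P_3=1$ and $q=0$. It is also known that some surface with $\overline P_1=\overline P_2=1$ and $\overline q=2$ has non-dominant $a_V$. We also recall Kawamata's theorem, used in the proof of Theorem B: if $\overline\kappa(V)=0$ and $\overline q(V)=\dim V$, then $a_V$ is birational.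

## Curves and hyperplane complements

Let $V$ be a curve of genus $g$ with $t$ points removed. Then $\overline q(V)=\overline P_1(V)=h^0(K+D)$, which is $g$ if $t=0$ and $g+t-1$ if $t\ge1$. So $\overline q(V)=1$ leaves $(g,t)=(1,0),(0,2),(1,1)$. In the first two cases $V$ is an elliptic curve or $\mathbb G_m$, and all $\overline P_m$ equal $1$. In the third, $V=E\setminus\{p\}$ and $\overline P_m(V)=h^0(E,mp)=m$. Here $\overline q-q=0$, so $A(V)=E$ and $a_V$ is the inclusion. It is birational, but the properness clause fails: $W$ would be empty, and a proper dominant map $V^0\to E$ is surjective, whereas $V^0\subset E\setminus\{p\}$. The condition $\overline P_2=1$ detects this. On curves, then, $k=2$ works.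

Next, let $U=\mathbb P^d\setminus\bigcup_{i=1}^N H_i$ with $H_i=\{\ell_i=0\}$ in general position and $N\ge d+1$. The residue sequence
$$0\to\Omega^1_{\mathbb P^d}\to\Omega^1_{\mathbb P^d}(\log\textstyle\sum H_i)\to\bigoplus\mathcal O_{H_i}\to0,$$
together with $H^0(\Omega^1_{\mathbb P^d})=0$ and the fact that each basis vector of $\mathbb C^N$ goes to the hyperplane class in $H^1(\Omega^1_{\mathbb P^d})=\mathbb C$, gives
$$\overline q(U)=\dim\ker(\mathbb C^N\to\mathbb C)=N-1,\tag{2}$$
with basis $d\log(\ell_i/\ell_1)$, $i\ge2$. Also $K_{\mathbb P^d}+\sum H_i=\mathcal O(N-d-1)$. For $N=d+1$ we get $\mathbb G_m^d$. For $N=d+1+e$ with $e\ge1$ there are $d+e$ log $1$-forms on a $d$-dimensional variety, so there are $e$ too many of them.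

## Why products do not give counterexamples, and what a twist changes

To make $a_V$ non-dominant while $\overline q(V)=\dim V$, one needs log $1$-forms that are more numerous than the directions they span. The obvious device is to take the above $U$, with $e$ extra forms, and multiply it by an $e$-dimensional projective $F$ without $1$-forms but with $P_m(F)=1$. Then $V=U\times F$ has $\overline q(V)=N-1=d+e=\dim V$, and all its log $1$-forms come from $U$. But
$$\overline P_1(U\times F)=\overline P_1(U)\,P_1(F)=h^0(\mathbb P^d,\mathcal O(e))=\binom{d+e}{d}\ge2 .$$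
The extra $1$-forms on $U$ produce too many top forms on $U$, and each can be multiplied by the form $\eta$ on $F$.

The same computation suggests a proof of the Conjecture: if $a_V$ is not dominant, fibre $V$ over the image, multiply forms on the base by a form along the fibres, and conclude that $\overline P_m\ge2$ for small $m$. The exact place where this stops is the last multiplication. It needs the form on the fibre to be globally defined on $V$. If, when we go around a loop in the base, $\eta$ returns as $\zeta\eta$ with $\zeta$ a primitive $r$-th root of unity, then only $\eta^r$ is globally defined, and the argument starts to produce sections only in degree $r$. Nothing bounds $r$ in terms of a $k$ chosen in advance. So the counterexample is a twisted product, in which the fibre form has monodromy of large order.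

Here is the smallest case by hand. Let $U=\mathbb P^1\setminus\{0,1,\infty\}$, and let $U'$ be the curve $w^3=t(t-1)$ over $U$. Let $F$ be the cubic curve $x_0^3+x_1^3+x_2^3=0$ with holomorphic form $\eta$, let $g\colon x_0\mapsto\zeta x_0$ with $\zeta$ a primitive cube root of $1$, so that $g^*\eta=\zeta\eta$, and let $V=(U'\times F)/(\mathbb Z/3)$, the generator acting by $(w,x)\mapsto(\zeta^{-1}w,gx)$. The smooth compactification of $U'$ is totally ramified over $0,1,\infty$, so by Riemann–Hurwitz $2g-2=3\cdot(-2)+3\cdot2=0$ and it has genus $1$. Its log $1$-forms with poles at the three points form a space of dimension $3$, with basis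
$$\frac{dt}{t},\qquad \frac{dt}{t-1},\qquad \frac{dt}{w^2}.$$
The first two are invariant; the third is multiplied by $\zeta^{2}=\zeta^{-1}$ under $w\mapsto\zeta^{-1}w$. The log forms on $V$ are the invariant log forms on $U'\times F$ (Lemma 1 below). The invariant $1$-forms are $dt/t$ and $dt/(t-1)$, so $\overline q(V)=2=\dim V$, and both forms come from the curve $U$. The invariant $2$-forms $\alpha\wedge\eta$ need $\alpha$ to have eigenvalue $\zeta^{-1}$, so $\alpha$ is a multiple of $dt/w^2$ and $\overline P_1(V)=1$, not $2$. The product forms $\frac{dt}{t}\wedge\eta$ and $\frac{dt}{t-1}\wedge\eta$ have been removed by the twist. We now do this in general.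

## Descent of log forms along étale covers

**Lemma 1.** Let $p\colon V'\to V$ be finite étale Galois with group $G$, with $V,V'$ smooth quasi-projective. Then $p^*$ identifies $L_m(V)$ with $L_m(V')^G$, and likewise for log $1$-forms.

*Proof.* Choose smooth snc compactifications $(X,D)$, $(X',D')$ such that $p$ extends to $p\colon X'\to X$. Since $V'\to V$ is proper, $V'$ is closed in $p^{-1}(V)$; it is also dense there, so $p^{-1}(V)=V'$. By (F1), $p^*L_m(V)\subset L_m(V')^G$.

Conversely, an invariant element descends to a regular section on $V$ by étale descent, and we must check it along a component $C$ of $D$. The divisor $p^*C$ has pure codimension $1$ and maps onto $C$, so some component $C'\subset D'$ of it dominates $C$. Let $t,s$ be local equations of $C,C'$ near a general point of $C'$, so that $t=us^b$ with $u$ a unit. Let $t,y_2,\dots,y_n$ be coordinates on $X$. As $C'\to C$ is generically étale, $s,y_2,\dots,y_n$ are coordinates on $X'$. The map $p^*\Omega^1_X(\log D)\to\Omega^1_{X'}(\log D')$ sends $dy_i$ to $dy_i$ and $dt/t$ to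
$$b\,\frac{ds}{s}+\frac{du}{u}=\Big(b+s\,\frac{\partial_su}{u}\Big)\frac{ds}{s}+(\text{combination of the }dy_i).$$
So its determinant is $b+s(\cdots)$, a unit. Thus the map is an isomorphism near the generic point of $C'$, and the same holds for the induced map on powers of the determinant. A section of the pulled-back bundle that is pulled back from $X$ and is regular at $C'$ is regular at $C$, because orders along $C'$ are $b$ times orders along $C$. The bundles are locally free, so it is enough to check codimension one. $\square$

## The twisted product $(U'\times F)/(\mathbb Z/r)$ and its invariants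

**Definition (data).** Let $F$ be a smooth connected projective variety of dimension $e\ge1$ with $0\ne\eta\in H^0(F,K_F)$ and $H^0(F,mK_F)=\mathbb C\eta^m$ for all $m\ge1$. Let $g\in\mathrm{Aut}(F)$ satisfy $g^r=1$, $g^*\eta=\zeta\eta$ with $\zeta$ a primitive $r$-th root of unity, and $H^0(F,\Omega^1_F)^g=0$. Let $c_1,\dots,c_N\ge1$ be integers with
$$\sum c_i=er,\qquad \gcd(c_1,\dots,c_N,r)=1,\qquad d:=N-1-e\ge1 .$$

In the hand example, $e=1$, $r=3$, $c_1=c_2=c_3=1$, $N=3$, $d=1$.

Let $H_i=\{\ell_i=0\}\subset\mathbb P^d$, $1\le i\le N$, be hyperplanes in general position, $U=\mathbb P^d\setminus\bigcup H_i$, and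
$$\varphi=\frac{\prod_i\ell_i^{c_i}}{\ell_1^{er}}\in\mathcal O(U)^*,\qquad \mathrm{ord}_{H_i}\varphi=c_i\ (i\ge2),\qquad \mathrm{ord}_{H_1}\varphi=c_1-er .$$
If a prime $p\mid r$ divided all these orders, it would divide $\gcd(c_1,\dots,c_N,r)=1$. So $\varphi$ is not a $p$-th power in $\mathbb C(U)$ for any prime $p\mid r$, and by Kummer theory $w^r-\varphi$ is irreducible over $\mathbb C(U)$. The cover $U'=\{w^r=\varphi\}\to U$ is étale because $\varphi$ is a unit; all its components dominate $U$, so $U'$ is irreducible. On $V'=U'\times F$ let
$$\gamma(u,w,x)=(u,\zeta^{-1}w,gx).$$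
It generates an action of $G=\mathbb Z/r$, which is free because $w\neq0$. Put $V=(U'\times F)/G$, with its morphism $f\colon V\to U$. It is smooth, irreducible and quasi-projective, of dimension $n:=d+e=N-1$.

**Proposition 2.** $\overline q(V)=n=\dim V$; $a_V$ is not dominant; and for all $m\ge1$
$$\overline P_m(V)=h^0\Big(\mathbb P^d,\mathcal O\big(\textstyle\sum_i\lfloor mc_i/r\rfloor\big)\Big).\tag{3}$$
In particular $\overline P_m(V)=1$ if and only if $m\max_ic_i<r$.

*Proof.* Let $(\bar U',\Delta')$ be a smooth snc compactification of $U'$ with a morphism $\rho\colon\bar U'\to\mathbb P^d$ extending $U'\to U$. Then $\rho^{-1}(U)=U'$, and $(\bar U'\times F,\Delta'\times F)$ compactifies $V'$.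

**Step 1 (computing the log $1$-forms).** On $V'$ they are $H^0(\bar U',\Omega^1(\log\Delta'))\oplus H^0(F,\Omega^1_F)$. Take $G$-invariants. The second summand contributes $H^0(F,\Omega_F^1)^g=0$. By Lemma 1 for $U'\to U$, the first contributes the log $1$-forms of $U$. By Lemma 1 for $V'\to V$, the log $1$-forms on $V$ are exactly $f^*H^0(\mathbb P^d,\Omega^1(\log\sum H_i))$. By (2) this space has dimension $N-1=n$.

**Step 2 (non-dominance).** We have $\dim A(V)=n$. Every invariant $1$-form on $A(V)$ pulls back to a form that is itself pulled back from the $d$-dimensional variety $U$. So $da_V$ has rank at most $d=n-e<n$ at every point, and by generic smoothness $a_V$ is not dominant.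

**Step 3 (pluriforms as eigenforms on $U'$).** By Künneth, $L_m(V')=H^0(\bar U',m(K+\Delta'))\otimes\eta^m$. The element $\alpha\otimes\eta^m$ is invariant if and only if $\gamma^*\alpha=\zeta^{-m}\alpha$. Since $w$ is a unit on $U'$ with $\gamma^*w^m=\zeta^{-m}w^m$, this means that $\alpha=w^m\tau$ with $\tau\in H^0(U,mK_U)$. View $\tau$ as a rational section of the line bundle $M=m(K_{\mathbb P^d}+\sum H_i)$.

**Step 4 (turning regularity upstairs into a condition downstairs).** We claim that $w^m\tau\in H^0(\bar U',m(K+\Delta'))$ if and only if the rational section $\varphi^m\tau^r$ of $M^r$ is regular on $\mathbb P^d$. If $\varphi^m\tau^r$ is regular, then $(w^m\tau)^r=\rho^*(\varphi^m\tau^r)$ is regular, so $w^m\tau$ is a regular section of $\rho^*M$, hence of $m(K+\Delta')$ by (F1). Conversely, suppose $w^m\tau\in H^0(\bar U',m(K+\Delta'))$, and let $C\subset\bar U'$ be a prime divisor dominating $H_i$. By the local computation in Lemma 1, $\rho^*(K_{\mathbb P^d}+\sum H_i)\to K+\Delta'$ is an isomorphism near the generic point of $C$. So $w^m\tau$ is regular there as a section of $\rho^*M$, and $\mathrm{ord}_{H_i}(\varphi^m\tau^r)\ge0$.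 On $U$ regularity is clear.

**Step 5 (counting).** The condition is $r\,\mathrm{ord}_{H_i}\tau+m\,\mathrm{ord}_{H_i}\varphi\ge0$ for all $i$. As orders are integers, it says
$$\mathrm{ord}_{H_i}\tau\ge-\lfloor mc_i/r\rfloor\ (i\ge2),\qquad \mathrm{ord}_{H_1}\tau\ge me-\lfloor mc_1/r\rfloor .$$
Since $M=\mathcal O(m(N-d-1))=\mathcal O(me)$, Lemma 1 gives $L_m(V)\cong H^0(\mathbb P^d,\mathcal O(me-me+\sum\lfloor mc_i/r\rfloor))$, which is (3). As $d\ge1$, the right side of (3) is $1$ exactly when $\sum\lfloor mc_i/r\rfloor=0$, that is, when $mc_i<r$ for all $i$. $\square$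

The mechanism is visible in Step 5. The base offers $\mathcal O(me)$, the multivalued factor $w^m$ costs $me$ in total, and it is paid back in the fractions $mc_i/r$, each rounded down.

## Fermat hypersurfaces and the proof of Theorem A

Let $r\ge3$ and $F=\{x_0^r+\dots+x_{r-1}^r=0\}\subset\mathbb P^{r-1}$. It is smooth and connected of dimension $e=r-2\ge1$, and $K_F\sim0$ by adjunction. So $H^0(F,mK_F)=\mathbb C\eta^m$ for the residue form
$$\eta=\mathrm{Res}\,\frac{\Omega}{\sum x_i^r},\qquad \Omega=\sum_i(-1)^ix_i\,dx_0\wedge\cdots\widehat{dx_i}\cdots\wedge dx_{r-1}.$$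
Let $g\colon x_0\mapsto\zeta x_0$ with $\zeta$ a primitive $r$-th root of unity. Each term of $\Omega$ contains $x_0$ or $dx_0$ exactly once, so $g^*\Omega=\zeta\Omega$. The equation is $g$-invariant, so $g^*\eta=\zeta\eta$. If $r\ge4$, then $e\ge2$ and $H^0(F,\Omega_F^1)=0$ by the Lefschetz hyperplane theorem. If $r=3$, $F$ is an elliptic curve and $H^0(F,\Omega^1_F)=\mathbb C\eta$ has no nonzero invariant. So $H^0(F,\Omega^1_F)^g=0$ in all cases.

Take all $c_i=1$ and $N=er=r(r-2)$. The gcd condition is clear and $d=N-1-e=r^2-3r+1\ge1$. Let $V_r$ be the resulting $V$. Proposition 2 gives $\dim V_r=\overline q(V_r)=r(r-2)-1$, that $a_{V_r}$ is not dominant, and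
$$\overline P_m(V_r)=h^0\big(\mathbb P^d,\mathcal O(er\lfloor m/r\rfloor)\big),$$
which is $1$ for $m<r$ and at least $2$ for $m\ge r$.

If $B$ is an abelian variety, then $\overline P_m(V_r\times B)=\overline P_m(V_r)\cdot1$, $\overline q(V_r\times B)=\overline q(V_r)+\dim B$ and $a_{V_r\times B}=a_{V_r}\times\mathrm{id}$. So $\overline q=\dim$ persists and the map is not dominant. This proves Theorem A. $\blacksquare$

For $r=3$ this is the hand example: $n=2$, $d=1$, and $\overline P_3=h^0(\mathbb P^1,\mathcal O(3))=4$.

## Infinitely many plurigenera: the proof of Theorem B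

We may assume $n=\dim V\ge1$. We prove (iv)⇒(ii)⇒(i)⇒(iii)⇒(iv); the last implication is trivial.

**(iv)⇒(ii).** Let $L=K_X+D$. Clearly $\kappa(L)\ge0$. Suppose $\kappa(L)\ge1$. Then some $m_0$ has $h^0(m_0L)\ge2$; let $s,t$ be independent sections. As $s/t$ is nonconstant, the monomials $s^at^{j-a}$ are independent, so $h^0(jm_0L)\ge j+1$. Among the infinitely many $m$ with $h^0(mL)=1$ pick two that are congruent modulo $m_0$, say $m_1<m_2=m_1+jm_0$. Multiplying by a nonzero section of $m_1L$ gives $h^0(m_2L)\ge h^0(jm_0L)\ge2$, a contradiction.

**(ii)⇒(i).** By Kawamata's theorem $a_V$ is birational. What must be found is $V^0$ and $W$.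

**Step 1 (a compactification of $A=A(V)$ on which $A$ acts).** Let $A$ be an extension of an abelian variety by $T=\mathbb G_m^t$, and put $Z=A\times^T(\mathbb P^1)^t$, with boundary $\Delta=Z\setminus A$. It is a fibre product of $\mathbb P^1$-bundles over the abelian variety, hence smooth projective, and $\Delta$ is snc. The group $A$ acts on $Z$ by left multiplication on the first factor. It preserves every stratum, that is, every component of every intersection of components of $\Delta$. Over an open set $B_0$ of the abelian variety with coordinates $b$, on which $A$ is $B_0\times T$, an invariant top form $\omega\neq0$ is $T$-invariant and nowhere zero. So it is $u(b)\,db\wedge\frac{dt_1}{t_1}\wedge\dots\wedge\frac{dt_t}{t_t}$ with $u$ a unit on $B_0$. Hence $\omega$ generates $K_Z+\Delta$ everywhere. Choose $X$ so that $a_V$ extends to a birational morphism $a\colon X\to Z$. Since $V$ maps to $A$, $a^{-1}(\Delta)\subset D$.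

**Step 2 (what has to be excluded).** We claim that no component $C$ of $D$ with $a(C)\not\subset\Delta$ has $\dim a(C)=n-1$. Suppose $C$ is one, and let $\bar B=a(C)$, a prime divisor on $Z$. We use the translations $t_u$, $u\in A$, to build a function with poles only on $\bar B$. Pulling $\bar B$ back by the action map $A\times Z\to Z$ gives a family of divisors, so $u\mapsto\mathcal O(t_u^*\bar B-\bar B)$ is a morphism from $A$ to the abelian variety $\mathrm{Pic}^0(Z)$ with $0\mapsto0$. It is constant on cosets of $T$, because every morphism from $\mathbb G_m$ to an abelian variety is constant. So it factors through the abelian variety $A/T$, and by rigidity it is a homomorphism. Hence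
$$t_u^*\bar B+t_{-u}^*\bar B\sim2\bar B .$$
As $A$ acts transitively on itself and $\bar B\cap A$ is a nonempty proper subset, we can choose $u$ with $t_u^*\bar B\ne\bar B$; then also $t_{-u}^*\bar B\neq\bar B$. Let $h$ be the rational function with divisor $t_u^*\bar B+t_{-u}^*\bar B-2\bar B$. It is nonconstant.

**Step 3 (reduction to a vanishing statement).** Regard $a^*\omega$ as a section of $K_X+D$, and let $o(E)\ge0$ be its order along a prime divisor $E\subset X$. We show: if $\mathrm{ord}_E(a^*h)<0$, then $o(E)\ge1$. Granting this, $a^*(h\omega^N)\in L_N(V)$ for $N\gg0$. Together with $a^*\omega^N$ it gives $\overline P_N(V)\ge2$, contradicting (ii) and proving the claim of Step 2. So let $\mathrm{ord}_E(a^*h)<0$. As $h$ is regular off $\bar B$, $a(E)\subset\bar B$.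

**Step 4 (the cases with $a(E)\not\subset\Delta$).** Here $\omega$ generates $K_Z$ near the generic point of $a(E)$, so the order of $a^*\omega$ as a section of $K_X$ is the order of vanishing of the Jacobian of $a$ along $E$. If $E\subset D$, then $o(E)$ is that order plus $1$, so $o(E)\ge1$. If $E\not\subset D$ and $E$ is $a$-exceptional, the Jacobian vanishes along $E$ and $o(E)\ge1$. If $E\not\subset D$ is not exceptional, then $a(E)=\bar B$, so $E$ and $C$ are both the strict transform of $\bar B$. Then $E=C\subset D$, a contradiction.

**Step 5 (the case $a(E)\subset\Delta$).** Now $E\subset D$. Suppose $o(E)=0$; we show $\mathrm{ord}_E(h)=0$, a contradiction. The number $o(E)$ only depends on $\omega$ near a general point of $E$, so we may replace $X$ by higher models.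

First, the center $c=a(E)$ is a stratum. Otherwise let $\Sigma$ be the smallest stratum containing it, so $c\subsetneq\Sigma$. Near a general point of $c$, which is a smooth point of $c$, choose coordinates with $\Delta=\{x_1\cdots x_k=0\}$, $\Sigma=\{x_1=\dots=x_k=0\}$ and a further coordinate $y$ vanishing on $c$. Then $\Delta+\{y=0\}$ is snc with generator $\omega/y$ of the log canonical bundle. By (F1) its pullback is a log form at the general point of $E$, so $o(E)-\mathrm{ord}_E(y)\ge0$ and $o(E)\ge1$, a contradiction.

Next, blow up the stratum $c$. If it has codimension $k$, with exceptional divisor $Q$, then on the blow-up $Z_1$ we have $K_{Z_1}=(\text{pullback of }K_Z)+(k-1)Q$, while the pullback of $\Delta$ is its strict transform plus $kQ$. So with $\Delta_1$ the reduced preimage of $\Delta$, $K_{Z_1}+\Delta_1$ is the pullback of $K_Z+\Delta$, and $\omega$ still generates it. The pair $(Z_1,\Delta_1)$ is again snc. The group $A$ acts on $Z_1$, and it preserves each of the finitely many strata because it is connected. So the previous paragraph applies on $Z_1$, and the process can be repeated as long as the center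 has codimension $\ge2$.

The process stops. Let $w_1,\dots,w_k>0$ be the orders along $E$ of the boundary components containing the center, and $w=\min w_i$. After the blow-up, the components containing the new center are $Q$, with order $w$, and the strict transforms with $w_i-w>0$. The sum of the orders has dropped to $\sum w_i-(k-1)w$, which is strictly smaller if $k\ge2$. Sums of positive integers cannot drop forever, so eventually $k=1$: the center is a component of the boundary of some $Z_j$, and $\mathrm{ord}_E$ is the order along that component. This component is $A$-stable, so $\mathrm{ord}_E(t_{\pm u}^*\bar B)=\mathrm{ord}_E(\bar B)$ and $\mathrm{ord}_E(h)=2\,\mathrm{ord}_E(\bar B)-2\,\mathrm{ord}_E(\bar B)=0$. This is the contradiction, and the claim of Step 2 holds.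

**Step 6 (the open set).** Let $D_h$ be the union of the components of $D$ not mapped into $\Delta$, let $W=a(D_h)\cap A$, which is closed in $A$ and of codimension $\ge2$ by Step 2, and let $V^0=a^{-1}(A\setminus W)$. Since $D\subset a^{-1}(\Delta)\cup D_h$, we have $V^0\subset V$. It is open and nonempty, and $V^0\to A\setminus W$ is proper because $a$ is.

**(i)⇒(iii).** Keep $A,Z,\Delta,\omega$ for $A=A(V)$. The form $a_V^*\omega^m$ is a nonzero element of $L_m(V)$, so $\overline P_m(V)\ge1$. Also $\overline P_m(V)\le\overline P_m(V^0)$, so it remains to bound the latter. Let $(X,D^0)$ compactify $V^0$ with $a\colon X\to Z$ a morphism; by properness $a^{-1}(A\setminus W)=V^0$. Let $s\in L_m(V^0)$ and $h=s/a^*\omega^m$, a rational function on $Z$. Let $Q\subset Z$ be a prime divisor with strict transform $E\subset X$. If $Q\not\subset\Delta$, its generic point lies in $A\setminus W$, since $W$ has codimension $>1$, and so $E\not\subset D^0$. If $Q\subset\Delta$, then $E\subset D^0$. As $a$ is an isomorphism at the generic point of $E$, in both cases $a^*\omega$ has order $0$ along $E$ as a section of $K_X+D^0$. So $\mathrm{ord}_Q h=\mathrm{ord}_E s\ge0$.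 Hence $h$ has no poles, is constant, and $\overline P_m(V^0)\le 1$.

**The consequence on sets $S$.** If $S$ is infinite, (iv)⇒(i) gives birationality and properness. If $S$ is finite, take $r\ge3$ with $r>m$ for all $m\in S$: then $\overline P_m(V_r)=1$ for $m\in S$, $\overline q(V_r)=\dim V_r$, and $a_{V_r}$ is not dominant. This proves Theorem B. $\blacksquare$

## Lower bounds for $K(n)$: elliptic curves and Sylvester's sequence

A variety with $\overline q=\dim=n$, $\overline P_1=\dots=\overline P_k=1$ and non-dominant $a_V$ shows $K(n)>k$.

For $n=2,3,5$ take $r=3,4,6$, an elliptic curve $F$ with an automorphism $g$ fixing the origin and acting on $H^0(K_F)$ by a primitive $r$-th root of unity, $e=1$, all $c_i=1$ and $N=r$. Then $n=N-1=r-1$, $d=r-2\ge1$, and $\overline P_m=1$ for $m\le r-1=n$. So $K(n)\ge n+1$.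

What limits Proposition 2 in general? We need $k\max c_i<r$, while $\max c_i\ge1$ and $\max c_i\ge er/N$. So $k<r$ and $k<N/e=(n+1)/e$. One wants $e$ small and $r$ large. The next construction gives $r$ doubly exponential in $e$.

Let $u_1=2$, $u_{j+1}=u_j(u_j+1)$, $s_0=2$ and $s_j=u_j+1$ for $j\ge1$: the numbers $s_j$ are $2,3,7,43,\dots$. By induction $u_{e+1}=s_0\cdots s_e$. Hence $s_{e+1}=s_0\cdots s_e+1$, so the $s_j$ are pairwise coprime. From $\frac1u=\frac1{u+1}+\frac1{u(u+1)}$ we get $\sum_{j\le e}\frac1{s_j}+\frac1{u_{e+1}}=1$. Put $r=u_{e+1}$. As $u_1=2$ and $u_{j+1}\ge u_j^2$, $r\ge2^{2^e}$. Put $q_j=r/s_j$ for $0\le j\le e$, let $\zeta$ be a primitive $r$-th root of unity, and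
$$P=x_0^{s_0}+\dots+x_e^{s_e}+x_{e+1}^r,\qquad F_0=\{P=0\}\subset\mathbb P(q_0,\dots,q_e,1).$$
Thus $P$ is quasi-homogeneous of degree $r$, and the sum of the weights is $r\sum\frac1{s_j}+1=r$. For $e=2$ this is $x_0^2+x_1^3+x_2^7+x_3^{42}=0$ in $\mathbb P(21,14,6,1)$. A prime dividing $r$ divides exactly one $s_j$, hence does not divide $q_j$; so $\gcd(q_0,\dots,q_e)=1$.

To get the forms on a resolution of $F_0$ right we need one small lemma.

**Lemma 3.** Let $p\colon F'\to Q$ be a generically finite dominant morphism of smooth projective varieties and $\beta$ a rational $1$-form on $Q$ with $p^*\beta$ regular. Then $\beta$ is regular.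

*Proof.* Suppose $\beta$ has a pole along a prime divisor $C\subset Q$. As $p$ is surjective, some prime divisor $C'\subset F'$ dominates $C$. Near a general point of $C'$ there are analytic coordinates $s,y_2,\dots$ on $F'$ and $t,y_2,\dots$ on $Q$ with $t=s^b$. Write $\beta=A\,dt+\sum B_i\,dy_i$. Then $p^*\beta=A\,bs^{b-1}ds+\sum B_i\,dy_i$. Regularity gives $b\,\mathrm{ord}_C B_i\ge0$ and $b\,\mathrm{ord}_CA+b-1\ge0$, so $\mathrm{ord}_CA\ge-1+\frac1b>-1$. All coefficients are regular at $C$, a contradiction. So $\beta$ is regular in codimension one, hence everywhere. $\square$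

**Lemma 4.** Let $e\ge2$. There is a resolution $F\to F_0$ with an automorphism $g$ such that $F,g,r$ satisfy the conditions on $F,g,r$ in the data above: $F$ is smooth, connected and projective of dimension $e$, $H^0(F,mK_F)=\mathbb C\eta^m$, $g^r=1$, $g^*\eta=\zeta\eta$, $H^0(F,\Omega_F^1)^g=0$.

*Proof.* **Step 1 ($F_0$ is irreducible and normal).** If $P$ were reducible, Kummer theory for $P=x_{e+1}^r+H$ with $H=\sum_{j\le e} x_j^{s_j}$ would make $-H$ a $p$-th power of a polynomial for some prime $p\mid r$. Setting $x_j=0$ for $j\ge2$, $-(x_0^2+x_1^3)$ would be a $p$-th power, so $p$ would divide its degrees $2$ and $3$ in $x_0$ and $x_1$, which is absurd. Let $\tilde F=\{P=0\}\setminus\{0\}\subset\mathbb C^{e+2}$. It is smooth, since all partial derivatives of $P$ vanish only at $0$, and $F_0=\tilde F/\mathbb C^*$. Let $q_{e+1}=1$ and $N_j=\tilde F\cap\{x_j=1\}$. The Euler field $\xi=\sum q_ix_i\partial_i$ satisfies $\xi(x_j)=q_jx_j\ne0$ on $N_j$, so $N_j$ is transversal to the orbits. Thus it is smooth of dimension $e$, and the chart $\{x_j\ne0\}$ of $F_0$ is $N_j/\mu_{q_j}$. In particular $F_0$ is normal.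

**Step 2 (a volume form).** Let $\rho$ be the residue of $dx_0\wedge\dots\wedge dx_{e+1}/P$ on $\tilde F$, a nowhere vanishing $(e+1)$-form. It is $\mathbb C^*$-invariant because the sum of the weights equals $\deg P$. So $\theta=\iota_\xi\rho$ is invariant with $\iota_\xi\theta=0$, and $\theta|_{N_j}$ is nowhere zero, by transversality. A nontrivial element of $\mu_{q_j}$ does not act trivially near any point of $N_j$: points with $x_{e+1}\ne0$ have trivial stabilizer, because the last weight is $1$, and they are dense in $N_j$, as $\{P=x_{e+1}=0\}$ has smaller dimension. If it fixed a divisor pointwise, its differential at a general fixed point would be diagonalizable with eigenvalues $1,\dots,1,c$, where $c\neq1$, and it would multiply the invariant form $\theta|_{N_j}$ by $c\ne1$ there, which is absurd. So the stabilizers are trivial off a closed subset of codimension $\ge2$, and $\theta$ descends to a nowhere vanishing form $\eta$ on a smooth open subset $F_0^\circ\subset F_0$ whose complement has codimension $\ge2$.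

**Step 3 (extension to a resolution).** Let $F\to F_0$ be a resolution that is an isomorphism over the smooth locus and equivariant for $g\colon x_{e+1}\mapsto\zeta x_{e+1}$; then $g^r=1$. Let $E\subset F$ be an exceptional prime divisor, with generic point lying over the chart $N_j/\mu_{q_j}$. On a resolution of the main component of $N_j\times_{F_0}F$ take a prime divisor $E'$ dominating $E$, with ramification index $b$. The pullback of $\eta$ to it is the pullback of $\theta|_{N_j}$, hence regular. Therefore $b\,\mathrm{ord}_E\eta+b-1\ge0$, so $\mathrm{ord}_E\eta>-1$ and $\mathrm{ord}_E\eta\ge0$. Thus $\eta\in H^0(F,K_F)$. For $s\in H^0(F,mK_F)$ the function $s/\eta^m$ is regular on $F_0^\circ$, whose complement in the normal projective variety $F_0$ has codimension $\ge2$; so it is constant. Since $g$ preserves $P$ and $\xi$ and multiplies $dx_0\wedge\dots\wedge dx_{e+1}$ by $\zeta$, we get $g^*\eta=\zeta\eta$.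

**Step 4 (invariant $1$-forms).** Let $K_0$ be the field of functions of weight $0$ generated by $x_0,\dots,x_e$, that is, the function field of $\mathbb P(q_0,\dots,q_e)$. It is generated by the Laurent monomials of weight $0$, which form a lattice of rank $e$; so it is purely transcendental, the function field of $\mathbb P^e$. As $\gcd(q_0,\dots,q_e)=1$, there is a Laurent monomial $\lambda$ of weight $1$ in $x_0,\dots,x_e$. Then $\mathbb C(F)=K_0(x_{e+1}/\lambda)$ and $(x_{e+1}/\lambda)^r=-\lambda^{-r}\sum_{j\le e}x_j^{s_j}\in K_0$. So $[\mathbb C(F):K_0]\le r$. The automorphism $g$ multiplies $x_{e+1}/\lambda$ by $\zeta$, so it has order $r$ and fixes $K_0$. Thus $\mathbb C(F)/K_0$ is Galois with group $\langle g\rangle$. A $g$-invariant $\alpha\in H^0(F,\Omega_F^1)$ therefore comes from a rational $1$-form $\beta$ on $\mathbb P^e$. Pull $\alpha$ back to a smooth projective $F'\to F$ with a morphism $F'\to\mathbb P^e$. By Lemma 3, $\beta$ is regular, so $\beta=0$ because $H^0(\mathbb P^e,\Omega^1)=0$, and $\alpha=0$. $\square$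

**The last lower bound in Theorem D.** Let $k\ge2$ and $e=2+\lceil\log_2\log_2k\rceil\ge2$. Then $2^e\ge4\log_2k$, so $2\log_2k\le2^{e-1}$. Also $\log_2e\le2^{e-1}$. Adding, $\log_2(ek^2)\le2^e$, so $r\ge2^{2^e}\ge ek^2$. Put $N=ek+2$, $c_1=1$ and $M=\lceil r/k\rceil-1\ge r/k-1$. We choose $c_2,\dots,c_N\in[1,M]$, which are $ek+1$ integers, with sum $er-1$. This is possible because $ek+1\le er-1$, as $e(r-k)\ge2$, and
$$(ek+1)M\ge(ek+1)\Big(\frac rk-1\Big)=er-ek+\frac rk-1\ge er-1,$$
the last step being $r\ge ek^2$. Then $\sum c_i=er$, the gcd is $1$ because $c_1=1$, $d=N-1-e=e(k-1)+1\ge1$, and $k\max c_i\le kM<r$. With $F,g$ from Lemma 4, Proposition 2 gives a variety of dimension $n_0=ek+1$ with $\overline q=n_0$, $\overline P_1=\dots=\overline P_k=1$ and non-dominant quasi-Albanese morphism. For $n>n_0$, multiply by an abelian variety of dimension $n-n_0$. So $K(n)>k$ for all $n\ge ek+1=k(2+\lceil\log_2\log_2k\rceil)+1$.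

Only $K(n)\le n+2$ is left in Theorem D, and it is Theorem C.

## Gauss maps of subvarieties with finite stabilizer

We turn to Theorem C. We shall prove the following.

**Theorem C′.** If $\overline P_1(V)\ge1$ and $a_V$ is not dominant, with closure of image $Y$, then $\overline P_m(V)\ge2$ for all $m\ge\dim Y+3$.

If $\overline q(V)=\dim V=n$, then $\dim A(V)=n$, so $\dim Y\le n-1$ and Theorem C follows. The plan is to rescue the broken argument: fibre $V$ over $Y$ (modulo its stabilizer), where there are many log forms, and multiply by forms along the fibres. In our counterexamples the naive multiplication fails. With $L$ the log canonical divisor of a compactification of $V_r$ that maps to $\mathbb P^d$, and $\Theta=K_{\mathbb P^d}+\sum H_i$, a section of $m(L-f^*\Theta)$ with $m<r$ would give, after multiplication by $H^0(\mathbb P^d,\mathcal O(me))$, at least two sections of $mL$, contradicting $\overline P_m=1$. What does exist, in general, is a section of a large multiple of $L-(1-\varepsilon)f^*\Theta$, up to exceptional divisors. A vanishing theorem then allows us to divide by that multiple.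

The base needs positivity, which comes from Gauss maps. For a closed irreducible subvariety $Q$ of a semiabelian variety $A'$, let $\Gamma_Q\colon Q_{reg}\to\mathrm{Gr}(\dim Q,\mathrm{Lie}A')$ send $y$ to $T_yQ$, translated to the origin. If $Q$ is a coset of a subgroup, $\Gamma_Q$ is constant. If $Q=\{x+y=1\}\subset\mathbb G_m^2$, the vector $ax\partial_x+by\partial_y$ is tangent when $ax+by=0$, so $\Gamma_Q(x,y)=(-y:x)$, which is nonconstant.

**Lemma 5.** If $\mathrm{Stab}(Q)$ is finite, $\Gamma_Q$ is generically finite onto its image.

*Proof.* Suppose not. Then every component of every nonempty fibre of $\Gamma_Q$ has positive dimension. We produce a positive-dimensional subgroup in the stabilizer.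

**Step 1 (a subgroup for each point).** Let $y\in Q_{reg}$, let $\Phi$ be a component through $y$ of the fibre of $\Gamma_Q$, with reduced structure, and let $B_y$ be the smallest closed subgroup containing $\Phi-y$. It is connected, because $\Phi-y$ is connected and contains $0$, and it has positive dimension. Let $C_l$ be the closure of the image of $\Phi^{2l}\to B_y$, $(x_i,x_i')\mapsto\sum(x_i-x_i')$. The $C_l$ are irreducible and increasing, so $C_l=C$ for $l\gg0$. Then $C+C\subset C$ and $-C=C$, so $C$ is a closed subgroup. It contains $\Phi-y$, so $C=B_y$. Hence $(\Phi_{reg})^{2l}\to B_y$ is dominant for $l\gg0$. By generic smoothness its differential is surjective at a general point, and the image of the differential is $\sum_i(T_{x_i}\Phi+T_{x'_i}\Phi)$ in translated form. So $\mathrm{Lie}\,B_y$ is spanned by the translated spaces $T_x\Phi$, $x\in\Phi_{reg}$. For these, $T_x\Phi\subset T_xQ=T_yQ$, as $\Gamma_Q$ is constant on $\Phi$. Therefore $\mathrm{Lie}\,B_y\subset T_yQ$.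

**Step 2 (one subgroup for all points).** $A'$ has only countably many connected closed subgroups $B$: each is semiabelian, so $\mathrm{Lie}\,B$ is spanned over $\mathbb C$ by $\pi_1(B)\subset\pi_1(A')$, and the finitely generated abelian group $\pi_1(A')$ has countably many subgroups. For each $B$ the set $\{y\in Q_{reg}:\mathrm{Lie}\,B\subset T_yQ\}$ is closed, and by Step 1 those with $\dim B>0$ cover $Q_{reg}$. An irreducible complex variety is not a countable union of proper closed subsets. So one $B$ with $\dim B>0$ satisfies $\mathrm{Lie}\,B\subset T_yQ$ for all $y\in Q_{reg}$.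

**Step 3 (flowing).** For $\xi\in\mathrm{Lie}\,B$ the invariant vector field $\xi$ is tangent to $Q_{reg}$, so $y+\exp(t\xi)\in Q$ for small $t$. The set of $t\in\mathbb C$ with this property is a closed analytic subset of $\mathbb C$ containing a neighbourhood of $0$, so it is $\mathbb C$. Thus $Q_{reg}+B\subset Q$ and $Q+B\subset Q$. So $B\subset\mathrm{Stab}(Q)$, contradicting finiteness. $\square$

## Fibring $V$ over the image modulo its stabilizer

Assume from now on that $\overline P_1(V)\ge1$ and that $a_V$ is not dominant. Let $A=A(V)$ and let $Y$ be the closure of $a_V(V)$.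

**Step 1 (the base $Y'$).** We want a base to which Lemma 5 applies. Let $S=\mathrm{Stab}(Y)^0$, $A'=A/S$ and $Y'=Y/S\subset A'$, which is closed. Then $A'$ is semiabelian and $\mathrm{Stab}(Y')=\mathrm{Stab}(Y)/S$ is finite. The variety $Y$ lies in no coset of a proper connected closed subgroup: otherwise a nonzero invariant form would pull back to $0$ on $V$, but $a_V^*$ is injective on invariant forms. If $Y'$ were a point, $Y$ would be a coset of $S$, so $S=A=Y$, contradicting non-dominance. So
$$z:=\dim Y'\ge1,\qquad z\le\dim Y .$$
Fix a compactification $\bar A'$ of $A'$ as in Step 1 of the proof of (ii)⇒(i) in Theorem B, so that invariant forms are log forms on $\bar A'$, and let $\bar Y'$ be the closure of $Y'$.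

**Step 2 (good models).** Let $(X_0,D_0)$ be a compactification of $V$, and let $Y_s$ be the normalization of $\bar Y'$ in the algebraic closure of $\mathbb C(Y')$ in $\mathbb C(V)$. We want a fibration $f\colon X\to\tilde Y$ whose divisors with small image are harmless. Take a smooth model of $X_0$ that maps to $Y_s$. By Raynaud–Gruson flattening, after a birational modification of $Y_s$ the strict transform of this model becomes flat. Modify the base further to a smooth projective $\tilde Y$ such that the preimage $B$ of $\bar Y'\setminus Y'$ is an snc divisor (and such that Step 3 below holds). The flat model stays flat under base change, and it stays integral, because by flatness everything lives over the generic point, where the fibre is integral. Let $X$ be a resolution of this flat model, with $\pi\colon X\to X_0$ birational, $f\colon X\to\tilde Y$, and $D:=\pi^{-1}(D_0)_{red}$ snc. The generic fibre of $f$ is geometrically irreducible and $\tilde Y$ is normal, so $f$ has connected fibres. We record three properties.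

First, $f^{-1}(B)\subset D$: a point of $X\setminus D$ maps to $V$, hence to $Y'$.

Second, call a prime divisor $E\subset X$ $f$-exceptional if $\mathrm{codim}\,f(E)\ge2$. Such an $E$ is $\pi$-exceptional: the fibres of the flat model over $\tilde Y$ are equidimensional, so the image of $E$ in it has codimension $\ge2$, and so has the image in $X_0$.

Third, put $L=K_X+D$ and $\Theta=K_{\tilde Y}+B$. By (1), for $E\ge0$ $\pi$-exceptional,
$$h^0(X,mL+E)=\overline P_m(V),\tag{4}$$
and the same holds on blow-ups of $X$, with the reduced total transform of $D$ and divisors exceptional over $X_0$.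

**Step 3 (positivity of $\Theta$).** Invariant $z$-forms on $A'$ pull back to log forms on $(\tilde Y,B)$ of top degree, that is, to sections of $\Theta$. The rational map they define is $\tilde Y\to\bar Y'$ followed by the Gauss map of $Y'$ and the Plücker embedding, since a $z$-form is evaluated on $\Lambda^zT_yY'$. With $\tilde Y$ sufficiently blown up at the outset, the base ideal of this linear system is a divisor, and we get
$$\Theta\sim\phi^*h+\mathrm{Fix},\qquad\mathrm{Fix}\ge0,\tag{5}$$
where $\phi\colon\tilde Y\to Z$ is a surjective morphism onto a projective variety $Z\subset\mathbb P^\nu$, not contained in a hyperplane, and $h=\mathcal O_Z(1)$. By Lemma 5 for $Y'$, and because $\tilde Y\to\bar Y'$ is generically finite, $\phi$ is generically finite. So $\dim Z=z\ge1$, $h^0(Z,h)\ge\nu+1\ge z+1$, and $\Theta$ is big.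

Finally, fix $0\ne\sigma\in H^0(X,L)$, which exists by (4) because $\overline P_1(V)\ge1$. Call a divisor, or a divisorial valuation, horizontal if its center dominates $\tilde Y$ (or a finite cover of it), and vertical otherwise.

## Sections of $N_1(L-(1-\varepsilon)f^*\Theta)$ from weak positivity

We use the following published theorem (Campana, Ann. Inst. Fourier 54 (2004), Thm 4.13; Fujino, Notes on the weak positivity theorems, Adv. Stud. Pure Math.).

**Theorem (WP).** Let $f\colon X\to Y$ be surjective with connected fibres between smooth projective varieties and $\Delta$ a reduced snc divisor on $X$. Then $\mathcal E=f_*\mathcal O_X(K_{X/Y}+\Delta)$ is weakly positive. In particular, for every ample $\mathcal A$ and $\alpha>0$ there is $\beta>0$ such that the reflexive hull $\widehat S^{\alpha\beta}(\mathcal E)\otimes\mathcal A^\beta$ is globally generated at general points.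

To see what this means, let $\mathcal E$ be a line bundle on a curve. Then the property says that $\mathcal E^{\alpha\beta}\otimes\mathcal A^\beta$ has a nonzero section, so $\alpha\deg\mathcal E+\deg\mathcal A\ge0$ for all $\alpha$, and therefore $\deg\mathcal E\ge0$. Conversely, if $\deg\mathcal E\ge0$, the degree of $\mathcal E^\alpha\otimes\mathcal A$ is positive, and large $\beta$ works.

**Proposition 6.** For arbitrarily small rational $\varepsilon>0$ there are arbitrarily large $N_1$, an effective $f$-exceptional divisor $E\in N_1\cdot\mathrm{Div}(X)$, and a nonzero linear system $\Lambda\subset H^0(X,N_1(L-(1-\varepsilon)f^*\Theta)+E)$, where $N_1\varepsilon\in\mathbb Z$, such that $v(\Lambda):=\min_{\lambda\in\Lambda}v(\lambda)\le N_1v(\sigma)$ for every horizontal divisorial valuation $v$ over $X$.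

Being $f$-exceptional, $E$ is vertical and $\pi$-exceptional. The inequality says that $\Lambda$ is, along the fibres, no more singular than $\sigma^{N_1}$.

*Proof.* **Step 1 (removing multiplicities over $B$).** The sheaf (WP) speaks about is not directly $f_*\mathcal O(L-f^*\Theta)$, because fibres over $B$ are multiple. A ramified base change repairs this. Let $B=\sum B_i$ and let $M$ be divisible by all multiplicities of components in all $f^*B_i$. Let $\tau\colon Y_2\to\tilde Y$ be a Kawamata covering: finite Galois with group $G$, $Y_2$ smooth projective, ramified with index $M$ along each $B_i$, and otherwise only along $R$, a sum of general members of very ample systems. By Bertini, $f^*R$ is reduced and contains no component of $D$. Let $X_2$ be a log resolution of the normalization of the main component of $X\times_{\tilde Y}Y_2$, with $f_2\colon X_2\to Y_2$ and $p\colon X_2\to X$. We take it to be an isomorphism over the generic point of $Y_2$; this is possible because there $\tau$ is étale, so the fibre product is smooth and the preimage of $D$ is snc. As $f$ has geometrically irreducible generic fibre, $f_2$ has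 connected fibres. Let $\Delta_2$ be the sum of the components of $p^{-1}(D)$ that dominate $Y_2$; it is snc.

**Step 2 (comparison of log canonical divisors).** With $K_{X_2}=p^*K_X+\mathrm{Ram}_p$ and $K_{Y_2}=\tau^*K_{\tilde Y}+\mathrm{Ram}_\tau$, consider
$$\delta:=p^*(L-f^*\Theta)-(K_{X_2/Y_2}+\Delta_2)=p^*D-f_2^*\tau^*B-\mathrm{Ram}_p-\Delta_2+f_2^*\mathrm{Ram}_\tau .$$
We show that $\delta$ is effective up to $p$- and $f_2$-exceptional divisors and has no horizontal part. Let $C\subset X_2$ be a prime divisor, neither $p$- nor $f_2$-exceptional, $C_0=p(C)$, $e_C$ the ramification index of $p$ along $C$, and, if $C$ is vertical, $b_C=\mathrm{mult}_Cf_2^*f_2(C)$.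

If $C$ is horizontal, $p$ is étale at its generic point, and the coefficients of $p^*D$ and $\Delta_2$ along $C$ agree. So the coefficient of $\delta$ is $0$. There are no horizontal $p$-exceptional divisors, by the choice of $X_2$.

If $f(C_0)\subset B$, then $C_0\subset D$, and the coefficient is
$$e_C-Mb_C-(e_C-1)+(M-1)b_C=1-b_C .$$
Let $t$ be a local equation of $f(C_0)$. Étale locally at the generic point of $C_0$ we have $t=x^a$ with $x$ an equation of $C_0$ and $a\mid M$, while $\tau$ is $t=s^M$. So the normalization of $x^a=s^M$ consists of smooth branches $x=\xi s^{M/a}$, $\xi^a=1$, with coordinate $s$. Hence $b_C=1$ and the coefficient is $0$.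

If $f(C_0)\subset R$, with ramification index $M_R$, then $t=x$ since $f^*R$ is reduced. So $b_C=1$, $e_C=M_R$, and, as $C_0\not\subset D$, the coefficient is $-(M_R-1)+(M_R-1)=0$.

Otherwise $C$ is vertical and $\tau$ is étale over the generic point of $f(C_0)$, so $e_C=1$ and the coefficient is that of $p^*D$, which is $\ge0$.

**Step 3 (sections on $X_2$).** Let $\mathcal A$ be ample on $\tilde Y$ and apply (WP) to $f_2$, $\Delta_2$, $\mathcal E=f_{2*}\mathcal O(K_{X_2/Y_2}+\Delta_2)$ and $\tau^*\mathcal A$: for each integer $\alpha>0$ there is $\beta$. It may be replaced by multiples, because products of generating sections generate the higher symmetric powers at general points. Over the locus where $\mathcal E$ is locally free, whose complement has codimension $\ge2$, we have the multiplication maps $S^{\alpha\beta}\mathcal E\to f_{2*}\mathcal O(\alpha\beta(K_{X_2/Y_2}+\Delta_2))$. Apply them to global sections of $\widehat S^{\alpha\beta}(\mathcal E)\otimes\tau^*\mathcal A^\beta$ and multiply by the $\alpha\beta$-th power of the canonical rational section of $\mathcal O(\delta)$. By Step 2 this gives a finite-dimensional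 space $\Lambda_2$ of rational sections of
$$p^*\mathcal M,\qquad\mathcal M=\alpha\beta(L-f^*\Theta)+\beta f^*\mathcal A,$$
regular outside $p$- and $f_2$-exceptional divisors. For general $y\in Y_2$ the fibre $F_y$ of $f_2$ is a fibre of $f$, and $\mathcal E\otimes k(y)=H^0(F_y,K_{F_y}+D|_{F_y})$ contains $\sigma|_{F_y}\ne0$. By generation at $y$, and since $\delta$ has no horizontal part, some $\theta\in\Lambda_2$ restricts on $F_y$ to $\sigma^{\alpha\beta}|_{F_y}$ up to a nonzero constant.

**Step 4 (horizontal valuations on $X_2$).** Let $v'$ be a horizontal divisorial valuation over $X_2$, realized by a divisor $C'$ on a smooth model. For $y$ general, the fibre $F'_y$ of the model is smooth, $C'\cap F'_y$ is nonempty, reduced and of codimension one in $F'_y$, and it is not affected by vertical divisors. With $\theta$ as in Step 3 for this $y$, taking orders on $F'_y$ along a component of $C'\cap F'_y$,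
$$v'(\Lambda_2)\le v'(\theta)\le\mathrm{ord}(\theta|_{F'_y})=\alpha\beta\,\mathrm{ord}(\sigma|_{F'_y})=\alpha\beta\,v'(\sigma).$$
The last equality holds for general $y$: write $\sigma$ as the $v'(\sigma)$-th power of an equation of $C'$ times a section $\sigma_1$ that is not identically zero on $C'$. The zero set of $\sigma_1$ on $C'$ has smaller dimension than $C'$, so for dimension reasons it contains no component of a general $C'\cap F_y'$.

**Step 5 (descending by norms).** The extension $\mathbb C(X_2)/\mathbb C(X)$ is Galois with group $G$. For $0\neq\theta\in\Lambda_2$ put $\mathrm{Nm}\,\theta=\prod_{g\in G}g^*\theta$, a nonzero rational section of $\mathcal M^{|G|}$ on $X$. Let $C_0\subset X$ be a prime divisor that is not $f$-exceptional. The valuations of $\mathbb C(X_2)$ extending $\mathrm{ord}_{C_0}$ are given by prime divisors on the normalization used in Step 1, which is finite over $X$. Their strict transforms on $X_2$ are not $p$-exceptional, and not $f_2$-exceptional because $\tau$ is finite. So $\theta$ has order $\ge0$ along all of them. As $G$ permutes them, $\mathrm{Nm}\,\theta$ is regular at $C_0$.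

Let $v$ be a horizontal divisorial valuation over $X$, $v'$ an extension to $\mathbb C(X_2)$, and $e_v$ the common ramification index. Write $(gv')(\theta)=v'(g^*\theta)$. For each of the finitely many $gv'$, the elements of $\Lambda_2$ of non-minimal value form a proper subspace. So for $\theta$ general (depending on $v$), Step 4 gives
$$e_v\,v(\mathrm{Nm}\,\theta)=\sum_g(gv')(\theta)=\sum_g(gv')(\Lambda_2)\le|G|\,\alpha\beta\,e_v\,v(\sigma).$$

**Step 6 (trading $\mathcal A$ for $\Theta$).** Let $N_1=|G|\alpha\beta$. As $\Theta$ is big, there is $b\ge1$ with $b\Theta\sim\mathcal A+A^+$, $A^+\ge0$. Multiply all $\mathrm{Nm}\,\theta$ by the section of $|G|\beta f^*A^+$, which is vertical, and let $\Lambda$ be the span. Since $|G|\beta b=N_1\frac b\alpha$,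
$$\Lambda\subset H^0\big(X,N_1\big(L-(1-\tfrac b\alpha)f^*\Theta\big)+E\big)$$
for a suitable effective $f$-exceptional $E$, which we may enlarge to be divisible by $N_1$. Put $\varepsilon=b/\alpha$, so $N_1\varepsilon=|G|\beta b\in\mathbb Z$. The vertical factors do not change horizontal valuations, so $v(\Lambda)\le N_1v(\sigma)$. Here $b$ and $G$ are fixed, $\alpha$ is arbitrary and $\beta$ may be replaced by multiples, so $\varepsilon$ is as small, and $N_1$ as large, as we wish. $\square$

## A vanishing theorem and a polynomial with too few roots

The last input is published too (Ambro, Quasi-log varieties; Fujino, Foundations of the minimal model program).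

**Theorem (Van).** Let $X$ be smooth projective, $\Delta$ a $\mathbb Q$-divisor with snc support and coefficients in $[0,1]$, $g\colon X\to Z$ a morphism to a projective variety, and $\mathcal L$ a Cartier divisor such that $\mathcal L-(K_X+\Delta)$ is $\mathbb Q$-linearly equivalent to $g^*$ of an ample $\mathbb Q$-divisor. Then $H^i(Z,g_*\mathcal O_X(\mathcal L))=0$ for $i>0$.

*Proof of Theorem C′.* Let $m\ge z+3$. We show $\overline P_m(V)\ge2$; as $z\le\dim Y$, this is enough.

**Step 1 (set-up on a log resolution).** Apply Proposition 6 with $\varepsilon<1/(m-1)$ and $N_1\ge m$, and put $E_1=E/N_1$, an integral divisor. Let $\mu\colon X'\to X$ be a log resolution of the base ideal of $\Lambda$ together with $D$, $E$, $f^*\mathrm{Fix}$ and $\mathrm{div}(\sigma)$, so that $\mu^*\Lambda$ is a base point free system plus a fixed divisor $\mathcal F$. Let $\mathcal H$ be a general member of the free part: it is smooth and reduced, shares no component with the other divisors, and the total support is snc. With $g=\phi\circ f\circ\mu\colon X'\to Z$ put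
$$\Gamma'=\tfrac1{N_1}(\mathcal H+\mathcal F)+(1-\varepsilon)\mu^*f^*\mathrm{Fix}\ge0 .$$
Since $\mathcal H+\mathcal F\sim\mu^*(N_1(L-(1-\varepsilon)f^*\Theta)+E)$, (5) gives
$$\mu^*(L+E_1)\sim_{\mathbb Q}\Gamma'+(1-\varepsilon)g^*h.\tag{6}$$

**Step 2 (a divisor whose sections are counted by $\overline P_m(V)$).** Let $D'=\mu^{-1}(D)_{red}$, so $K_{X'}+D'=\mu^*L+\mathrm{Ex}$ with $\mathrm{Ex}\ge0$ by (F2), and put
$$\mathcal L=K_{X'}+D'+(m-1)\mu^*(L+E_1)=m(K_{X'}+D')-(m-1)\mathrm{Ex}+(m-1)\mu^*E_1 .$$
As $\mu^*E_1$ is exceptional over $X_0$, (4) on $X'$ gives $h^0(X',\mathcal L)\le\overline P_m(V)$.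

**Step 3 (rounding).** To apply (Van) we subtract an integral divisor that makes the boundary coefficients lie in $[0,1]$. Write $\Gamma'=\sum\gamma_CC$ and let $P=\sum c_CC\ge0$ with $c_C=\lceil(m-1)\gamma_C\rceil$ if $C\subset D'$ and $c_C=\lfloor(m-1)\gamma_C\rfloor$ otherwise. By (6),
$$\mathcal L-P\sim_{\mathbb Q}K_{X'}+\Delta'+(m-1)(1-\varepsilon)g^*h,\qquad\Delta'=D'+(m-1)\Gamma'-P .$$
On components of $D'$ the coefficient of $\Delta'$ is $1+(m-1)\gamma_C-\lceil(m-1)\gamma_C\rceil\in(0,1]$; on other components it is a fractional part in $[0,1)$.

**Step 4 (vanishing).** Let $\mathcal G=g_*\mathcal O_{X'}(\mathcal L-P)$, a torsion-free sheaf on $Z$. For $j\ge-(m-2)$ we have $(m-1)(1-\varepsilon)+j\ge1-(m-1)\varepsilon>0$. So (Van) applies to $\mathcal L-P+jg^*h$, and by the projection formula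
$$H^i(Z,\mathcal G\otimes h^j)=0\qquad(i>0,\ j\ge-(m-2)).\tag{7}$$

**Step 5 ($\mathcal G\ne0$).** Let $\sigma'=\mu^*\sigma\cdot s_{\mathrm{Ex}}$, a section of $K_{X'}+D'$, where $s_{\mathrm{Ex}}$ and $s_{E_1}$ are the canonical sections (the latter pulled back to $X'$). Then $\sigma'(\mu^*\sigma)^{m-1}s_{E_1}^{m-1}$ is a section of $\mathcal L$. We compare it with the horizontal part of $P$. The divisor $\mu^*f^*\mathrm{Fix}$ has only vertical components. Along components of $\mathcal H$, $c_C=\lfloor(m-1)/N_1\rfloor=0$, because these are not in $D'$ and $N_1\ge m$. Along a horizontal component $C$ of $\mathcal F$, Proposition 6 gives $\gamma_C=\frac1{N_1}\mathrm{ord}_C(\Lambda)\le\mathrm{ord}_C\sigma$. As $\mathrm{ord}_C\sigma$ is an integer, $c_C\le\lceil(m-1)\gamma_C\rceil\le(m-1)\,\mathrm{ord}_C\sigma$, and our section vanishes along $C$ to at least this order. So over a dense open subset of $\tilde Y$ it is a nonzero section of $\mathcal L-P$.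

Hence $\mathcal K:=(f\mu)_*\mathcal O(\mathcal L-P)$ is a nonzero torsion-free coherent sheaf on $\tilde Y$. As $\phi$ is proper and generically finite, there is a nonempty affine open $Z_0\subset Z$ over which $\phi$ is finite. Then $\phi^{-1}(Z_0)$ is affine and dense in $\tilde Y$, the restriction of $\mathcal K$ to it is nonzero because $\mathcal K$ is torsion-free, and $H^0(Z_0,\mathcal G)=H^0(\phi^{-1}(Z_0),\mathcal K)\ne0$. So $\mathcal G\ne0$.

**Step 6 (counting roots).** As $\mathcal G$ is nonzero and torsion-free on the $z$-dimensional variety $Z$ and $h$ is ample, $j\mapsto\chi(Z,\mathcal G\otimes h^j)$ is a polynomial of degree $z$. By (7) it equals $h^0(Z,\mathcal G\otimes h^j)$ for $j\ge-(m-2)$. The interval $[-(m-2),-1]$ contains $m-2\ge z+1$ integers, more than the polynomial can have roots. So $h^0(Z,\mathcal G\otimes h^{j_0})\neq0$ for some $j_0$ in it. Multiplication by a nonzero section, which is injective because $\mathcal G$ is torsion-free and $Z$ integral, embeds $H^0(Z,h^{-j_0})$ in $H^0(Z,\mathcal G)$. As $-j_0\ge1$ and $h^0(Z,h)\ge z+1$,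
$$\overline P_m(V)\ge h^0(X',\mathcal L)\ge h^0(X',\mathcal L-P)=h^0(Z,\mathcal G)\ge h^0(Z,h^{-j_0})\ge z+1\ge2 .$$
This proves Theorem C′. $\square$

If $\overline q(V)=\dim V=n$ and $a_V$ is not dominant, then $\dim Y\le n-1$, so $\overline P_1(V)\ge1$ forces $\overline P_m(V)\ge2$ for all $m\ge n+2$. This is Theorem C. Applied with $m=n+2$ it gives $K(n)\le n+2$, the remaining part of Theorem D. $\blacksquare$
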